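\title{The minimal subword entropy exceeds the averaging bound}

\begin{abstract}
For a word $w$ over an alphabet with $q$ letters, let $\operatorname{maxocc}(w)$ be the largest number of times that a single word occurs in $w$ as a not necessarily consecutive subsequence, and let $L_q$ be the limit of $\frac1n\min_{|w|=n}\log_2\operatorname{maxocc}(w)$. An averaging argument gives $L_q\ge\log_2(1+1/q)$. We prove that this inequality is strict for every $q\ge2$; for $q=2$ this is a conjecture from a paper of Fang. For two letters we obtain $\log_2\frac32+2^{-8241}\le L_2\le\log_2\frac{1+\sqrt5}2$. The proof passes to a stationary process, samples it at random, and plays the entropy of the sample against the frequency of blocks that are rich in one letter.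
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal A=\{0,1,\dots,q-1\}$ with $q\ge1$. For words $v=v_1\cdots v_k$ and $w=w_1\cdots w_n$ over $\mathcal A$, an \emph{occurrence} of $v$ in $w$ as a subword is a sequence of indices $1\le i_1<\dots<i_k\le n$ with $w_{i_j}=v_j$ for all $j$; the indices need not be consecutive. Let $\operatorname{occ}(v,w)$ be the number of occurrences and
\[
\operatorname{maxocc}(w)=\max_v\operatorname{occ}(v,w),
\]
the maximum over all words $v$. The empty word occurs once in every word; admitting it changes nothing for nonempty $w$, in which some letter occurs at least once. The number $\log_2\operatorname{maxocc}(w)$ is the \emph{subword entropy} of $w$. We study its minimum over words of a given length, through the limit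
\[
L_q=\lim_{n\to\infty}\frac1n\min_{w\in\mathcal A^n}\log_2\operatorname{maxocc}(w),
\]
whose existence is recalled in Section~\ref{sec:gain}.

Each of the $2^n$ sets of positions of $w$ spells one word, so $\operatorname{maxocc}(w)$ is small when these sets are spread evenly over many words. For example, $00$ occurs $6$ times in $0000$, and $01$ occurs $4$ times in $0011$ and $3$ times in $0101$. In $0110$ each letter occurs twice, the pairs of positions spell $01,01,00,11,10,10$ and the triples spell $011,010,010,110$, so $\operatorname{maxocc}(0110)=2$.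

There is a limit to how evenly the sets can be spread. The $\binom nk$ sets of size $k$ are shared among $q^k$ words, so
\begin{equation}\label{eq:avg}
\operatorname{maxocc}(w)\ \ge\ \max_k\binom nk q^{-k}\ \ge\ \frac1{n+1}\sum_{k=0}^n\binom nkq^{-k}=\frac{(1+1/q)^n}{n+1},
\end{equation}
and therefore $L_q\ge\log_2(1+1/q)$. We call this the \emph{averaging bound}. Is it the truth? The word $0110$ meets the first inequality of \eqref{eq:avg}, with $k=1$. For a uniformly random $w\in\mathcal A^n$, each set of $k$ positions spells a given $v\in\mathcal A^k$ with probability $q^{-k}$, so the expected value of $\operatorname{occ}(v,w)$ is exactly $\binom nkq^{-k}$. This suggests that equality might hold. On the other hand, $v$ is chosen after $w$ and may exploit every irregularity of $w$, while a very regular $w$ spells some words much more often than others. That no word escapes both dangers is the content of the conjecture $L_2>\log_2(3/2)$, posed in \cite{Fang}. We prove it, for every alphabet with at least two letters.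

\begin{theorem}\label{thm:main}
For every $q\ge2$ we have $L_q>\log_2(1+1/q)$. In particular, $L_2>\log_2(3/2)$.
\end{theorem}

\begin{theorem}\label{thm:compl}
\begin{enumerate}
\item[(a)] $L_2\ge\log_2(3/2)+2^{-8241}$.
\item[(b)] For $q\ge2$ we have $L_q\le-\log_2\xi_q$, where $\xi_q\in(0,1)$ solves $\xi+\xi^q=1$. In particular, $L_2\le\log_2\frac{1+\sqrt5}2$.
\item[(c)] $L_1=1=\log_2(1+1/1)$. Thus the averaging bound is strict exactly for $q\ge2$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:gain} measures a word by its gain over the averaging bound. Section~\ref{sec:tests} shows on two binary examples the two mechanisms that produce a gain, and how the proof combines them. Sections~\ref{sec:stat}--\ref{sec:proof} prove Theorems~\ref{thm:main} and~\ref{thm:compl}(a), and Section~\ref{sec:upper} proves Theorem~\ref{thm:compl}(b) and~(c).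

\section{The gain of a word}\label{sec:gain}

Until the end of Section~\ref{sec:proof}, $q\ge2$ is fixed. Put
\[
\lambda=1+\frac1q,\qquad p=\frac1{q+1}.
\]
Since $1-p=1/\lambda$ and $p/(1-p)=1/q$, we have
\begin{equation}\label{eq:weight}
p^k(1-p)^{n-k}=q^{-k}\lambda^{-n}.
\end{equation}
The \emph{gain} of a word $w$ of length $|w|$ is
\[
G(w)=\ln\operatorname{maxocc}(w)-|w|\ln\lambda ,
\]
and the empty word has gain $0$. The gain has a probabilistic meaning. Keep each position of $w$ independently with probability $p$, and let $U$ be the word spelled by the kept positions. By \eqref{eq:weight} each set of $k$ positions is the kept set with probability $q^{-k}\lambda^{-|w|}$, so $P(U=v)=\operatorname{occ}(v,w)\,q^{-|v|}\lambda^{-|w|}$ and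
\begin{equation}\label{eq:meaning}
e^{G(w)}=\max_v\frac{P(U=v)}{q^{-|v|}} .
\end{equation}
A word has small gain exactly when no outcome of the sample is much more likely than it would be under the uniform law on words of its length.

\begin{lemma}\label{lem:super}
$G(uu')\ge G(u)+G(u')$ for all words $u,u'$.
\end{lemma}

\begin{proof}
An occurrence of $v$ in $u$ and an occurrence of $v'$ in $u'$ form an occurrence of $vv'$ in $uu'$, and distinct pairs give distinct occurrences. Hence $\operatorname{occ}(vv',uu')\ge\operatorname{occ}(v,u)\operatorname{occ}(v',u')$.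
\end{proof}

Let $\gamma_n=\min_{w\in\mathcal A^n}G(w)$. Cutting a minimizing word of length $m+n$ after its $m$th letter gives $\gamma_{m+n}\ge\gamma_m+\gamma_n$. Fekete's lemma states that for such a superadditive sequence $\gamma_n/n$ converges to $\sup_n\gamma_n/n$. Call this limit $\gamma$. It is finite because $\operatorname{maxocc}(w)\le2^{|w|}$, and $\gamma\ge0$ by \eqref{eq:avg}. Thus $L_q$ exists,
\begin{equation}\label{eq:Lgamma}
L_q=\log_2\lambda+\frac{\gamma}{\ln2},\qquad\text{and}\qquad\gamma_n\le\gamma n\ \text{ for all }n\ge1 .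
\end{equation}
Theorem~\ref{thm:main} is the statement $\gamma>0$.

Inequality \eqref{eq:avg} gives $G(w)\ge-\ln(1+|w|)$. The terms $\binom nkq^{-k}$ are concentrated on about $\sqrt n$ values of $k$, which halves the loss. The factor $\frac12$ is essential, as Section~\ref{sec:tests} will show.

\begin{lemma}\label{lem:sqrt}
$G(w)\ge-\frac12\ln(1+|w|)-\ln4$ for every word $w$.
\end{lemma}

\begin{proof}
The empty word has gain $0$, so let $n=|w|\ge1$. Let $X$ be binomial with parameters $n$ and $p$. By \eqref{eq:avg} and \eqref{eq:weight}, $\operatorname{maxocc}(w)\ge\binom nkq^{-k}=\lambda^nP(X=k)$ for every $k$. Since $\operatorname{Var}X=np(1-p)\le n/4$, Chebyshev's inequality gives $P(|X-np|<\sqrt n)\ge\frac34$. The interval $(np-\sqrt n,np+\sqrt n)$ contains at most $2\sqrt n+1\le3\sqrt n$ integers, so $P(X=k)\ge\frac1{4\sqrt n}$ for some $k$.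
\end{proof}

In \eqref{eq:avg} all words $v$ of a given length carry the same weight. If $w$ has an excess of the letter $0$, an average that favors the words $v$ with many zeros does better by an exponential factor. For $0<x<1$ let
\[
D(x)=x\ln(qx)+(1-x)\ln\frac{q(1-x)}{q-1},
\]
the relative entropy of the Bernoulli law of parameter $x$ with respect to that of parameter $1/q$. We have $D'(x)=\ln(qx)-\ln\frac{q(1-x)}{q-1}$, so $D(1/q)=D'(1/q)=0$, and $D''(x)=\frac1{x(1-x)}\ge4$. This gives Pinsker's inequality in the form
\begin{equation}\label{eq:pinsker}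
D(x)\ge2\Bigl(x-\frac1q\Bigr)^2 .
\end{equation}

\begin{lemma}\label{lem:rich}
Let $\frac1q\le x\le\frac2{q+1}$. If a word $u$ of length $a$ has at least $xa$ letters $0$, then $G(u)\ge aD(x)-\ln(a+1)$.
\end{lemma}

\begin{proof}
Let $z\ge xa$ be the number of zeros of $u$. For $t\in[\frac1q,1]$ give the letter $0$ the weight $t_0=t$ and every other letter $c$ the weight $t_c=\frac{1-t}{q-1}$. The weights sum to $1$, so $\sum_{|v|=k}\prod_jt_{v_j}=1$ for each $k$. Expanding the product over subsets of positions and grouping the subsets by the word that they spell, we get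
\[
(1+t)^z\Bigl(1+\frac{1-t}{q-1}\Bigr)^{a-z}=\prod_{i=1}^a(1+t_{u_i})=\sum_{k=0}^a\sum_{|v|=k}\operatorname{occ}(v,u)\prod_{j=1}^kt_{v_j}\le(a+1)\operatorname{maxocc}(u).
\]
The condition $t\ge\frac1q$ is equivalent to $t\ge\frac{1-t}{q-1}$, so the left side is nondecreasing in $z$ and we may replace $z$ by $xa$. The derivative in $t$ of its logarithm is then $a\bigl(\frac x{1+t}-\frac{1-x}{q-t}\bigr)$, which vanishes at $t=(q+1)x-1$. This value lies in $[\frac1q,1]$ precisely when $\frac1q\le x\le\frac2{q+1}$, and it gives $1+t=(q+1)x$ and $1+\frac{1-t}{q-1}=\frac{(q+1)(1-x)}{q-1}$. Since $(q+1)/\lambda=q$,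
\[
G(u)+\ln(a+1)\ge xa\ln\frac{(q+1)x}{\lambda}+(1-x)a\ln\frac{(q+1)(1-x)}{(q-1)\lambda}=aD(x).\qedhere
\]
\end{proof}

\section{Two test processes}\label{sec:tests}

The proof replaces optimal words by a random infinite sequence $W=(W_i)_{i\ge1}$ of letters that is \emph{stationary}: $(W_{i+1})_{i\ge1}$ has the same law as $W$. Write $W_1^\ell=W_1\cdots W_\ell$. We say that $W$ has \emph{rate at most $\beta$} if
\[
\mathbb E\,G(W_1^\ell)\le\beta\ell\qquad\text{for all }\ell\ge1 .
\]
Lemma~\ref{lem:stat} provides a stationary process of rate at most $\gamma$, and it remains to bound $\beta$ away from $0$ for an arbitrary stationary process.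

We sample $W$ as in \eqref{eq:meaning}. Let $(\delta_i)_{i\ge1}$ be independent Bernoulli variables of parameter $p$, independent of $W$. Let $S_1<S_2<\cdots$ be the \emph{selected} indices, those with $\delta_i=1$, and let $V_j=W_{S_j}$. The gaps $T_1=S_1$ and $T_j=S_j-S_{j-1}$ are independent, with $P(T_j=t)=p(1-p)^{t-1}$ for $t\ge1$, and independent of $W$. In the rest of this section $q=2$, so $p=\frac13$ and $\lambda=\frac32$.

\subsection*{The alternating process: the sample is not uniform}
Let $W_1$ be uniform and $W_{i+1}=1-W_i$. Every block is balanced, so Lemma~\ref{lem:rich} is of no use. But $V_{j+1}=V_j$ exactly when $T_{j+1}$ is even, which has probability $\sum_{h\ge1}\frac13(\frac23)^{2h-1}=\frac25$, and $V_1$ is uniform and independent of the gaps. So the run $0^L$ is rarer than under the uniform law,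
\[
P(V_1^L=0^L)=\tfrac12\bigl(\tfrac25\bigr)^{L-1}=2^{-L}\bigl(\tfrac45\bigr)^{L-1},
\]
and other words must be more frequent. With $h(s)=-s\ln s-(1-s)\ln(1-s)$, a word of length $k$ in which the letter changes at a fraction $\frac35$ of the $k-1$ steps has probability $\frac12e^{-h(2/5)(k-1)}$, exponentially more than $2^{-k}$ because $h(\frac25)<\ln2$. In view of \eqref{eq:meaning} this should force a linear gain, and it does: the entropy of $V_1^L$ is $\ln2+(L-1)h(\frac25)$, and Lemma~\ref{lem:entropy} then gives $\beta\ge\frac13\bigl(\ln2-h(\frac25)\bigr)>0$.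

\subsection*{Fair coin tosses: rich blocks are frequent enough}
Let the $W_i$ be independent and uniform. Now $V$ is exactly uniform and entropy gives nothing. Instead, cut $W$ into blocks of length $a=3b$ and call a block good if it has exactly $2b$ zeros. A block is good with probability $\pi=\binom{3b}b2^{-3b}$. The number $\binom{3b}b(\frac13)^b(\frac23)^{2b}=\binom{3b}b(\frac4{27})^b$ is the largest of the $3b+1$ terms of a binomial law, so
\[
\frac1{3b+1}\Bigl(\frac{27}{32}\Bigr)^b\le\pi\le\Bigl(\frac{27}{32}\Bigr)^b .
\]
The word $0^b$ occurs $\binom{2b}b\ge4^b/(2b+1)$ times in a good block, so a good block has gain at least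
\[
g=\ln\binom{2b}b-3b\ln\frac32\ \ge\ b\ln\frac{32}{27}-\ln(2b+1).
\]
Thus $e^g$ and $1/\pi$ agree up to polynomial factors. To collect these gains by Lemma~\ref{lem:super} we cut $W$ at both ends of every good block, and pay for the stretches in between. They have length about $a/\pi$, so by Lemma~\ref{lem:sqrt} each costs about $\frac12\ln(1+a/\pi)+\ln4$. Lemma~\ref{lem:split} makes this exact; since $1+a/\pi\le(1+a)/\pi\le(3b+1)^2(\frac{32}{27})^b$, it gives
\[
\beta a\ \ge\ \pi\Bigl(g-\tfrac12\ln(1+a/\pi)-\ln4\Bigr)\ \ge\ \pi\Bigl(\frac b2\ln\frac{32}{27}-\ln\bigl(4(2b+1)(3b+1)\bigr)\Bigr),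
\]
which is positive for large $b$. A block gains $g$, the cut costs about $g/2$, and about $g/2$ remains.

The margin is narrow in two ways. With the cruder bound $G(w)\ge-\ln(1+|w|)$ the cost would be at least $\ln(1/\pi)\ge b\ln\frac{32}{27}\ge g$, and nothing would remain. And the richest blocks are too rare: $0^a$ has probability $2^{-a}$, cost at least $a\ln\sqrt2$, and gain at most $a\ln\frac43<a\ln\sqrt2$.

\subsection*{The general process}
For an arbitrary $W$ there is no formula for the frequency of rich blocks, and the event $V_1^L=0^L$ links the two mechanisms. If its probability is at most $\frac12q^{-L}$, the sample has lost entropy and $\beta>0$ as in the first example. If not, we expand the probability according to the length $a$ of the block read and its number $z$ of zeros. One term of the expansion is large, and this says that blocks with these parameters satisfy $\pi e^g\ge1$ up to a polynomial factor, as in the second example.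

\section{A stationary near-optimal process, and splitting}\label{sec:stat}

An optimal word is finite and need not look the same at all places. To speak of the frequency of a block we look at the word through a window placed at a uniformly random position and let the length of the word tend to infinity. A \emph{factor} is a subword at consecutive positions.

\begin{lemma}\label{lem:stat}
There is a stationary process over $\mathcal A$ of rate at most $\gamma$.
\end{lemma}

\begin{proof}
For each $n$ choose $w=w^{(n)}\in\mathcal A^n$ with $G(w)=\gamma_n\le\gamma n$; see \eqref{eq:Lgamma}. Fix $\ell<n$. For an offset $t\in\{0,\dots,\ell-1\}$ write $w=s\,u_1\cdots u_r\,s'$ with $|s|=t$, $|u_i|=\ell$ and $|s'|<\ell$. By Lemmas~\ref{lem:super} and~\ref{lem:sqrt},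
\[
\sum_{i=1}^rG(u_i)\le G(w)-G(s)-G(s')\le\gamma n+\ln\bigl(16(1+\ell)\bigr).
\]
The factor of length $\ell$ that starts at position $i$ is one of the $u_j$ for exactly one offset, the residue of $i-1$ modulo $\ell$. Summing over $t$ gives
\begin{equation}\label{eq:window}
\sum_{i=1}^{n-\ell+1}G(w_i\cdots w_{i+\ell-1})\le\ell\bigl(\gamma n+\ln(16(1+\ell))\bigr).
\end{equation}
For $u\in\mathcal A^\ell$ let $N_n(u)$ be the number of positions at which $u$ is a factor of $w^{(n)}$, and $\mu_n(u)=N_n(u)/(n-\ell+1)$. There are countably many words $u$ and $\mu_n(u)\in[0,1]$, so by a diagonal argument $\mu_n(u)$ converges to some $\mu(u)$ for all $u$ along one subsequence; $\mu$ is a probability law on each finite set $\mathcal A^\ell$. Every position counted by $N_n(u)$ is followed by a letter unless it ends $w$, and preceded by a letter unless it begins $w$. So $\sum_cN_n(uc)$ and $\sum_cN_n(cu)$ differ from $N_n(u)$ by at most $1$, and in the limit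
\[
\sum_{c\in\mathcal A}\mu(uc)=\mu(u)=\sum_{c\in\mathcal A}\mu(cu).
\]
By Kolmogorov's extension theorem, the first equality yields a process $W$ with $P(W_1^{|u|}=u)=\mu(u)$ for all $u$. The second says that $W_2\cdots W_{\ell+1}$ has the law of $W_1^\ell$ for every $\ell$, so $W$ is stationary. Dividing \eqref{eq:window} by $n-\ell+1$ and passing to the limit gives $\mathbb E\,G(W_1^\ell)=\sum_{|u|=\ell}\mu(u)G(u)\le\gamma\ell$.
\end{proof}

The next lemma is the splitting used for the coin tosses. For a general process the good blocks may be spaced very unevenly and their number is random; concavity shows that even spacing is the worst case.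

\begin{lemma}\label{lem:split}
Let $W$ be stationary of rate at most $\beta$. Let $\mathcal G\subset\mathcal A^a$ with $G(u)\ge g$ for all $u\in\mathcal G$, and suppose that $\pi=P(W_1^a\in\mathcal G)>0$. Then
\[
\beta a\ge\pi\Bigl(g-\tfrac12\ln(1+a/\pi)-\ln4\Bigr).
\]
\end{lemma}

\begin{proof}
Cut $W_1^{Na}$ into $N$ consecutive blocks of length $a$, and let $J$ be the number of blocks in $\mathcal G$. By stationarity each block has the law of $W_1^a$, so $\mathbb EJ=N\pi$. Before, between and after these $J$ blocks lie $J+1$ possibly empty words $s_0,\dots,s_J$ of total length at most $Na$. Put $\varphi(r)=r\ln(1+Na/r)$ for $r>0$. Concavity of the logarithm gives $\sum_{i=0}^J\ln(1+|s_i|)\le(J+1)\ln\bigl(1+\frac{Na}{J+1}\bigr)=\varphi(J+1)$, so by Lemmas~\ref{lem:super} and~\ref{lem:sqrt}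
\[
G(W_1^{Na})\ge Jg-\tfrac12\varphi(J+1)-(J+1)\ln4 .
\]
The function $\varphi$ is concave, since $\varphi''(r)=-\frac{(Na)^2}{r(r+Na)^2}$. Jensen's inequality gives $\mathbb E\varphi(J+1)\le\varphi(N\pi+1)\le(N\pi+1)\ln(1+a/\pi)$. Hence
\[
\beta Na\ge\mathbb E\,G(W_1^{Na})\ge N\pi g-(N\pi+1)\Bigl(\tfrac12\ln(1+a/\pi)+\ln4\Bigr).
\]
Divide by $N$ and let $N\to\infty$.
\end{proof}

\section{The sample has almost full entropy}\label{sec:entropy}

Formula \eqref{eq:meaning} bounds the probability of each outcome of the sample from above, with an error $e^{G}$ that is exponential in the length of the word. We need a lower bound on the probability of one short pattern, $0^L$. Entropy makes the conversion: it turns the upper bounds into a deficit per letter, and by stationarity the deficit per letter controls every window.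

For a discrete random variable $X$ let $H(X)=-\sum_\omega P(X=\omega)\ln P(X=\omega)$, and let $H(X\mid Y)$ be the average over the values of $Y$ of the entropy of the conditional law of $X$. We use three facts.
\begin{enumerate}
\item[(E1)] Chain rule: $H(X,Y\mid Z)=H(X\mid Z)+H(Y\mid X,Z)$, and the same without $Z$.
\item[(E2)] $H(X\mid Y)\le H(X)$, with equality if $X$ and $Y$ are independent. With (E1) this gives $H(X,Y)\le H(X)+H(Y)$.
\item[(E3)] If, given $Y$, the variable $X$ takes at most $N(Y)$ values, then $0\le H(X\mid Y)\le\mathbb E\ln N(Y)$.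
\end{enumerate}
In this section and the next, $W$ is a stationary process of rate at most $\beta$, and $\delta_i,S_j,T_j,V_j$ are as in Section~\ref{sec:tests}.

\begin{lemma}\label{lem:entropy}
The process $V$ is stationary, and $H(V_1^L)\ge L\bigl(\ln q-(q+1)\beta\bigr)$ for all $L\ge1$.
\end{lemma}

\begin{proof}
\emph{Stationarity.} We have $V_j=W_{T_1+\dots+T_j}$ and $V_{j+1}=W'_{T_2+\dots+T_{j+1}}$ with $W'_i=W_{T_1+i}$. Given $T_1=t$, the sequence $W'$ is $W$ shifted by $t$; it has the law of $W$ and is independent of $(T_2,T_3,\dots)$. So the pair $(W',(T_2,T_3,\dots))$ has the law of $(W,(T_1,T_2,\dots))$, and $(V_{j+1})_{j\ge1}$ has the law of $V$.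

\emph{The word read in a long window.} Let $\ell=(q+1)m$, let $I=\{i\le\ell:\delta_i=1\}$ and $K=|I|$, so that $\mathbb EK=\ell p=m$, and let $U=V_1\cdots V_K$ be the word spelled by $I$ in $W_1^\ell$. By \eqref{eq:weight} the set $I$ takes a value of size $k$ with probability $q^{-k}\lambda^{-\ell}$, so $H(I)=m\ln q+\ell\ln\lambda$. This entropy splits into that of the word read and that of the occurrence chosen: as $I$ is independent of $W_1^\ell$ and $U$ is a function of $I$ and $W_1^\ell$, facts (E1)--(E3) give
\[
H(I)=H(I\mid W_1^\ell)=H(U,I\mid W_1^\ell)=H(U\mid W_1^\ell)+H(I\mid U,W_1^\ell).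
\]
Given $U=v$ and $W_1^\ell=w$, the set $I$ is one of the $\operatorname{occ}(v,w)$ occurrences. By (E3) and the hypothesis on the rate, $H(I\mid U,W_1^\ell)\le\mathbb E\ln\operatorname{maxocc}(W_1^\ell)\le\ell\ln\lambda+\beta\ell$. Therefore
\[
H(U)\ge H(U\mid W_1^\ell)\ge m\ln q-\beta\ell .
\]

\emph{From random length to fixed length.} Given $V_1^m$ and $K$, the word $U$ is determined if $K\le m$ and takes at most $q^{K-m}$ values otherwise. The variable $K$ takes $\ell+1$ values, and $\mathbb E(K-m)^+\le(\operatorname{Var}K)^{1/2}\le\frac12\sqrt\ell$. Hence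
\[
H(U)\le H(V_1^m,K,U)\le H(V_1^m)+H(K)+H(U\mid V_1^m,K)\le H(V_1^m)+\ln(\ell+1)+\tfrac12\sqrt\ell\,\ln q .
\]
Together the two bounds give $H(V_1^m)\ge m\bigl(\ln q-(q+1)\beta\bigr)-o(m)$ as $m\to\infty$. Take $m=kL$. The word $V_1^{kL}$ consists of $k$ blocks with the law of $V_1^L$, so $H(V_1^{kL})\le kH(V_1^L)$ by (E2). Divide by $k$ and let $k\to\infty$.
\end{proof}

A law on $\mathcal A^L$ whose entropy is within a small multiple of $q^{-L}$ of the maximum $L\ln q$ cannot neglect any single word.

\begin{lemma}\label{lem:run}
If $(q+1)\beta L<\frac{1-\ln2}2\,q^{-L}$, then $P(V_1^L=0^L)>\frac12q^{-L}$.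
\end{lemma}

\begin{proof}
Put $\theta=q^{-L}<1$ and $\theta'=P(V_1^L=0^L)$. Reveal first whether $V_1^L=0^L$; if not, $q^L-1=(1-\theta)/\theta$ values remain. By (E1) and (E3), $H(V_1^L)\le h(\theta')+(1-\theta')\ln\frac{1-\theta}\theta$. Subtracting from $L\ln q=-\ln\theta$ and using Lemma~\ref{lem:entropy}, we get
\[
(q+1)\beta L\ \ge\ L\ln q-H(V_1^L)\ \ge\ d(\theta'),\qquad d(s)=s\ln\frac s\theta+(1-s)\ln\frac{1-s}{1-\theta}.
\]
The function $d$ decreases on $[0,\theta]$, since $d'(s)=\ln\frac s\theta-\ln\frac{1-s}{1-\theta}<0$ for $0<s<\theta$. The inequality $\ln r\ge1-1/r$ gives $\alpha\ln(\alpha/\alpha')\ge\alpha-\alpha'$. If $\theta'\le\theta/2$, then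
\[
d(\theta')\ge d(\theta/2)=-\frac\theta2\ln2+\Bigl(1-\frac\theta2\Bigr)\ln\frac{1-\theta/2}{1-\theta}\ge-\frac\theta2\ln2+\frac\theta2 ,
\]
which contradicts the hypothesis.
\end{proof}

\section{From a run of zeros to a frequent rich block}\label{sec:proof}

The event $V_1^L=0^L$ depends on the block $W_1^{S_L}$, whose length is unbounded. To expand its probability into finitely many terms we cut off large values of $S_L$. The event itself has probability of order $q^{-L}$, so the discarded part must be smaller than that.

\begin{lemma}\label{lem:tail}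
Let $y=1+\frac1{2q}$ and let $c$ be an integer with $y^c\ge4q(2+\frac1q)$. Then $P(S_L>cL)\le\frac14q^{-L}$ for all $L\ge1$. For $q=2$ one may take $c=16$.
\end{lemma}

\begin{proof}
We have $(1-p)y=\frac{2q+1}{2q+2}<1$ and $py=\frac{2q+1}{2q(q+1)}$, so $\mathbb E\,y^{T_j}=\frac{py}{1-(1-p)y}=2+\frac1q$. Since $S_L=T_1+\dots+T_L$, Markov's inequality gives $P(S_L>cL)\le(2+\frac1q)^Ly^{-cL}\le(4q)^{-L}\le\frac14q^{-L}$. For $q=2$ the condition is $(5/4)^c\ge20$, and $(5/4)^{16}=(625/256)^4>2.4^4>20$.
\end{proof}

\begin{proposition}\label{prop:key}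
Let $c$ be as in Lemma~\ref{lem:tail}, and let $x$ satisfy $\frac1q<x<\log_2\lambda$ and $x\le\frac2{q+1}$. Let $L\ge1$ and $R=cL$ be such that
\begin{equation}\label{eq:cond}
L(\log_2\lambda-x)\ge2+2\log_2R\qquad\text{and}\qquad\Delta:=\tfrac12LD(x)-\ln\bigl(8R(R+1)\bigr)>0 .
\end{equation}
If a stationary process has rate at most $\beta$, then
\[
\beta\ \ge\ \min\Bigl\{\frac{1-\ln2}{2(q+1)L},\ \frac{\Delta}{4R^3}\Bigr\}\,q^{-L}.
\]
\end{proposition}

\begin{proof}
If $(q+1)\beta L\ge\frac{1-\ln2}2q^{-L}$ we are done. Otherwise let $E_a$ be the event that $V_1^L=0^L$ and $S_L=a$. Since $S_L\ge L$, Lemmas~\ref{lem:run} and~\ref{lem:tail} give $\sum_{a=L}^RP(E_a)>\frac14q^{-L}$.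

\emph{Step 1: a dominant pair $(a,z)$.} Let $Z_a$ be the number of zeros in $W_1^a$. Given $W$, the event $E_a$ occurs exactly when $W_a=0$, the index $a$ is selected, and the selected indices below $a$ are $L-1$ of the $Z_a-1$ positions of zeros below $a$. Each such selection has probability $p^L(1-p)^{a-L}=q^{-L}\lambda^{-a}$, so
\[
P(E_a\mid W)=\mathbf 1_{\{W_a=0\}}\binom{Z_a-1}{L-1}q^{-L}\lambda^{-a},
\]
which vanishes unless $L\le Z_a\le a$. We take expectations, drop the indicator and cancel $q^{-L}$:
\[
\sum_{a=L}^R\sum_{z=L}^aP(Z_a=z)\binom{z-1}{L-1}\lambda^{-a}>\frac14 .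
\]
The sum has at most $R^2$ terms. So there is a pair $L\le z\le a\le R$ such that
\begin{equation}\label{eq:pair}
\pi\rho>\frac1{4R^2},\qquad\text{where }\ \pi=P(Z_a=z),\quad\rho=\binom{z-1}{L-1}\lambda^{-a}.
\end{equation}
Let $\mathcal G$ be the set of words of length $a$ with exactly $z$ zeros, so that $\pi=P(W_1^a\in\mathcal G)>0$, and let $g=\min_{u\in\mathcal G}G(u)$. We do not know how \eqref{eq:pair} is shared between $\pi$ and $\rho$, and we need one estimate for each extreme.

\emph{Step 2: rare blocks pay for their rarity.} For $u\in\mathcal G$ we have $\operatorname{occ}(0^L,u)=\binom zL\ge\binom{z-1}{L-1}$, so $g\ge\ln\rho$. By \eqref{eq:pair}, $1+a/\pi\le(1+a)/\pi\le4R^2(R+1)\rho\le4R^2(R+1)e^g$. Lemma~\ref{lem:split} gives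
\begin{equation}\label{eq:half}
\beta a\ge\pi\Bigl(g-\tfrac12g-\tfrac12\ln\bigl(4R^2(R+1)\bigr)-\ln4\Bigr)=\pi\Bigl(\tfrac12g-\ln\bigl(8R\sqrt{R+1}\bigr)\Bigr).
\end{equation}

\emph{Step 3: the blocks are rich in zeros.} The bound \eqref{eq:half} is useful only if $g$ exceeds a multiple of $\ln R$, and $g\ge\ln\rho$ does not ensure this, because \eqref{eq:pair} allows $\rho<1$ when $\pi$ is large. But $\pi\le1$ gives $\rho>\frac1{4R^2}$, so $2^z\ge\binom{z-1}{L-1}>\lambda^a/(4R^2)$. Taking logarithms and using $a\ge L$ and the first condition in \eqref{eq:cond},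
\[
z>a\log_2\lambda-2-2\log_2R\ge a\log_2\lambda-a(\log_2\lambda-x)=xa .
\]
Lemma~\ref{lem:rich} yields $g\ge aD(x)-\ln(a+1)\ge LD(x)-\ln(R+1)$. Inserting this in \eqref{eq:half} gives $\beta a\ge\pi\Delta$.

\emph{Step 4: the blocks are not too rare.} Since $z\le a$, we have $\rho\,q^{-L}\le\binom{a-1}{L-1}p^L(1-p)^{a-L}=P(S_L=a)\le1$. So $\rho\le q^L$, and \eqref{eq:pair} gives $\pi>q^{-L}/(4R^2)$. As $\Delta>0$ and $a\le R$, we conclude that $\beta\ge\pi\Delta/R>\Delta q^{-L}/(4R^3)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]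
The function $s\mapsto\log_2(1+s)$ is strictly concave and equals $s$ at $s=0$ and $s=1$, so $\log_2(1+s)>s$ on $(0,1)$. As $q\ge2$, this gives $\frac1q<\log_2\lambda$, and also $\frac1q<\frac2{q+1}$. Hence an $x$ as in Proposition~\ref{prop:key} exists, and $D(x)>0$ by \eqref{eq:pinsker}. In \eqref{eq:cond} the terms $L(\log_2\lambda-x)$ and $\frac12LD(x)$ grow linearly in $L$ and the others logarithmically, so \eqref{eq:cond} holds for large $L$. Proposition~\ref{prop:key}, applied to the process of Lemma~\ref{lem:stat} with $\beta=\gamma$, gives $\gamma>0$, and \eqref{eq:Lgamma} gives $L_q>\log_2\lambda$.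
\end{proof}

The hypothesis $q\ge2$ enters through the interval for $x$. A long run of zeros in the sample forces the density of zeros in the block up to about $\log_2\lambda$, and this is an excess only if $\log_2\lambda>\frac1q$. For $q=1$ both numbers equal $1$, and Theorem~\ref{thm:compl}(c) shows that the conclusion fails.

\begin{proof}[Proof of Theorem~\ref{thm:compl}(a)]
Let $q=2$, $c=16$, $L=2^{13}=8192$, $R=2^{17}$ and $x=0.58$. Since $\log_2(3/2)>0.5849$, we have $\frac12<x<\log_2\lambda$ and $x\le\frac23$, and
\[
L(\log_2\lambda-x)>0.0049\cdot8192>40>36=2+2\log_2R .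
\]
By \eqref{eq:pinsker}, $D(x)\ge2(0.08)^2=0.0128$, so $\frac12LD(x)\ge4096\cdot0.0128>52$, while $\ln(8R(R+1))\le\ln2^{3+17+18}=38\ln2<27$. Hence $\Delta>16$. In Proposition~\ref{prop:key} the first term of the minimum is $\frac{1-\ln2}{6}2^{-13}\ge2^{-5-13}$, because $1-\ln2>0.3$, and the second is larger than $2^4/2^{2+51}=2^{-49}$. So $\gamma\ge2^{-49-8192}=2^{-8241}$, and \eqref{eq:Lgamma} gives $L_2=\log_2\frac32+\gamma/\ln2\ge\log_2\frac32+2^{-8241}$.
\end{proof}

The gap is tiny because of the factor $q^{-L}$ in Proposition~\ref{prop:key}: for $q=2$ the density $x$ is confined between $\frac12$ and $\log_2\frac32$, so $D(x)$ and $\log_2\lambda-x$ are small and \eqref{eq:cond} requires a large $L$.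

\section{The periodic word and the one-letter alphabet}\label{sec:upper}

For an upper bound on $L_q$ we need words with few occurrences of every $v$. In a word that cycles through the alphabet, a letter determines its position modulo $q$, so an occurrence can only choose how many full periods to skip at each step.

\begin{proof}[Proof of Theorem~\ref{thm:compl}(b)]
The function $\xi+\xi^q$ increases from $0$ to $2$ on $[0,1]$, so $\xi=\xi_q\in(0,1)$ is well defined. Let $w\in\mathcal A^n$ with $w_i\equiv i\pmod q$, and let $v$ have length $k\ge1$. Put $i_0=0$ and $v_0=0$. In an occurrence $i_1<\dots<i_k$ of $v$ we have $i_j\equiv v_j\pmod q$, so $i_j-i_{j-1}=d_j+qh_j$, where $d_j\in\{1,\dots,q\}$ is determined by $d_j\equiv v_j-v_{j-1}\pmod q$ and $h_j\ge0$ is an integer. The tuple $(h_1,\dots,h_k)$ determines the occurrence, and $k+q\sum_jh_j\le i_k\le n$. For such a tuple $\xi^{\,k+q\sum_jh_j-n}\ge1$. Summing this quantity over all tuples of nonnegative integers gives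
\[
\operatorname{occ}(v,w)\le\xi^{k-n}\Bigl(\sum_{h\ge0}\xi^{qh}\Bigr)^k=\xi^{-n}\Bigl(\frac\xi{1-\xi^q}\Bigr)^k=\xi^{-n},
\]
since $1-\xi^q=\xi$; this choice of $\xi$ makes the bound independent of $k$. Thus $\operatorname{maxocc}(w)\le\xi^{-n}$ and $L_q\le-\log_2\xi_q$. For $q=2$ the equation $\xi^2+\xi=1$ gives $\xi_2=\frac{\sqrt5-1}2$ and $1/\xi_2=\frac{1+\sqrt5}2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(c)]
For $q=1$ the only word of length $n$ is $0^n$, and $\operatorname{occ}(0^k,0^n)=\binom nk$. The largest of these $n+1$ numbers, whose sum is $2^n$, lies between $2^n/(n+1)$ and $2^n$. Hence $L_1=1$. The last assertion follows from this and Theorem~\ref{thm:main}.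
\end{proof}

\begin{thebibliography}{9}
\bibitem{Fang} Wenjie Fang, \emph{Maximal number of subword occurrences in a word}, arXiv:2406.02971 (2024).
\end{thebibliography}
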